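# Rank-preserving weak maps do not decrease the flip product

## 1. The poset $\mathcal G(M,K)$

Throughout, $E$ is a finite set with $n=|E|\ge 1$. We begin with a poset built from two matroids on the same ground set. One matroid supplies flats, and the other tests whether they have enough rank.

**Definition.** Let $M$ be a loopless matroid on $E$ and let $K$ be any matroid on $E$. Put
$$\mathcal G(M,K)=\{X\ne\emptyset \text{ a flat of } M:\ r_K(X)\ge r_M(X)\},$$
ordered by inclusion.

Two conventions will be used all the time. Topological statements about a finite poset refer to its order complex, whose simplices are the chains. Homology is reduced, with $\mathbb Q$-coefficients, computed from augmented chain complexes, so $\tilde H_{-1}(\emptyset)=\mathbb Q$, and $\tilde\chi=\sum_{m\ge -1}(-1)^m\dim\tilde H_m$.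

Recall that $S\subseteq E$ is a flat of $M$ if and only if no circuit $C$ satisfies $|C\setminus S|=1$. For a set $B$, write $U_1(B)$ for the uniform matroid of rank $1$ on $B$.

**Example A (rank 2 against rank 1).** Let $r(M)=2$ and let $K$ have rank $1$, with set of non-loops $S$. The nonempty flats of $M$ are its parallel classes and $E$. A parallel class $X$ has $r_M(X)=1$, so it lies in $\mathcal G(M,K)$ exactly when it meets $S$. The flat $E$ does not lie in it, since $r_K(E)=1<2$. So $\mathcal G(M,K)$ is an antichain, one point for each parallel class meeting $S$, and $\dim\tilde H_0$ is the number of these classes minus $1$.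

**Example B (uniform $K$).** Let $r(M)=r$ and $K=U_{n,r-1}$. A flat $X\neq E$ has $r_K(X)=\min(|X|,r-1)\ge r_M(X)$, while $r_K(E)=r-1<r$. So $\mathcal G(M,K)$ is the whole proper part of the lattice of flats of $M$.

**Example C (four elements).** On $E=\{1,2,3,4\}$ consider
$$M=U_1(12)\oplus\text{coloops }3,4,\qquad M'=\text{the circuit }\{1,2,4\}\oplus\text{coloop }3,\qquad K=U_1(13)\oplus U_1(24).$$
Both $M$ and $M'$ have rank $3$, and $K$ has rank $2$. The proper nonempty flats of $M$ are $12,3,4,123,124,34$. All of them lie in $\mathcal G(M,K)$, because $13$ and $24$ are the only two-element sets of $K$-rank $1$. The set $E$ does not lie in it. The order complex is the hexagon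
$$12 - 123 - 3 - 34 - 4 - 124 - 12 ,$$
so $\dim\tilde H_1=1$. The proper nonempty flats of $M'$ are $1,2,3,4,124,13,23,34$. Here $13$ has $K$-rank $1<2$ and is excluded; all the others stay. The order complex is the hexagon $124-2-23-3-34-4-124$ with one extra edge $1-124$ attached. Again $\dim\tilde H_1=1$.

The purpose of this poset is to convert a count of intersection points of two tropical fans into the dimension of a homology group. A numerical inequality can then be proved by exhibiting a surjective linear map.

## 2. Flip products, the weak order, and the theorems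

**Definition (Bergman fan).** $\Sigma_M\subseteq\mathbb R^E/\mathbb R\mathbf 1$ is the set of classes of $w\in\mathbb R^E$ such that on every circuit $C$ of $M$ the minimum $\min_{e\in C}w_e$ is attained at least twice. All top-dimensional cones have multiplicity $1$.

If $M$ has a loop $e$, the circuit $\{e\}$ makes $\Sigma_M$ empty. If $M$ is loopless, $\Sigma_M$ is a balanced fan of dimension $r(M)-1$.

**Definition (flip product).** Let $r(M)+r(N)=n+1$. If $M$ or $N$ has a loop, $M*N:=0$. Otherwise $\Sigma_M$ and $-\Sigma_N$ have complementary dimensions in $\mathbb R^E/\mathbb R\mathbf 1$, and $M*N$ is the multiplicity of the stable intersection $\Sigma_M\cap_{st}(-\Sigma_N)$ at the origin, or $0$ if this intersection is empty. Equivalently, $M*N$ is the number of points of $\Sigma_M\cap(-\Sigma_N+v)$ for generic $v$, each counted with its lattice-index multiplicity.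

Such numbers count fibers. For linear subspaces $U,V\subseteq\mathbb C^E$ whose matroids $M(U),M(V)$ have ranks adding to $n+1$, the number $M(U)*M(V)$ is the number of solutions $(u,v)\in U\times V$ of $u_ev_e=\lambda_e$ $(e\in E)$, for generic $\lambda$, modulo $(u,v)\mapsto(tu,t^{-1}v)$.

**Example D.** Let $n=3$ and $U=V=\{x_1+x_2+x_3=0\}$, so both matroids are $U_{3,2}$. With $u=(x,y,-x-y)$ and $v_e=\lambda_e/u_e$, the condition $\sum v_e=0$ becomes $\lambda_2x^2+(\lambda_1+\lambda_2-\lambda_3)xy+\lambda_1y^2=0$. For generic $\lambda$ this has two roots $(x:y)$, both with $x,y,x+y\ne0$: if one of these three vanishes, the defining expression $\lambda_1u_2u_3+\lambda_2u_1u_3+\lambda_3u_1u_2$ reduces to a single nonzero term. So $U_{3,2}*U_{3,2}=2$.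

**Definition (weak order).** $M_1\preceq M_2$ means that every independent set of $M_1$ is independent in $M_2$. For equal ranks, it is the same to ask that every basis of $M_1$ be a basis of $M_2$.

In Example C the bases of $M$ are $134,234$ and those of $M'$ are $123,134,234$, so $M\preceq M'$.

The question is posed in Clarke, Dewar, Gallet, Grasegger, Green Tripp and Smith, "Counting fibres of the Hadamard product using Bergman fans", arXiv:2511.22646 (2025). It asks: if $M$ is replaced by a freer matroid of the same rank, can the count go down? Formally, if $r(M)+r(N)=n+1$, $M\preceq M'$ and $r(M)=r(M')$, is $M*N\le M'*N$? For $N$ uniform this is among the known facts: $M*U_{n,n-r+1}=\mathrm{nbc}(M)$ for $r=r(M)\ge1$, where $\mathrm{nbc}(M)$ is the number of bases containing no broken circuit (a circuit minus its smallest element), and always $M*N\le\min\{\mathrm{nbc}(M),\mathrm{nbc}(N)\}$. Together they give monotonicity against uniform matroids. We shall not use these facts.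

Fix $r=r(M)$ and $r(N)=n+1-r$ from now on; so $1\le r\le n$.

**Theorem 1.** Let $M,N$ be loopless with $r(M)+r(N)=n+1$, and let $K=N^*$ (so $r_K(E)=r-1$). Then
$$M*N=(-1)^r\mu_{\hat P}(\emptyset,E)=(-1)^r\tilde\chi(\mathcal G(M,K)),\qquad \hat P=\mathcal G(M,K)\cup\{\emptyset,E\}.$$
The homology of $\mathcal G(M,K)$ is concentrated in degree $r-2$, and $M*N=\dim\tilde H_{r-2}(\mathcal G(M,K))$.

**Theorem 2.** If $M\preceq M'$, $r(M)=r(M')$ and $r(M)+r(N)=n+1$, then $M*N\le M'*N$. So the answer to the question is yes.

**Theorem 3.**

1. If $M\preceq M'$ and $N\preceq N'$ are rank-preserving, then $M*N\le M'*N'$. If $M\preceq M'$ with $r(M')\ge r(M)=r$, then $M*N\le(T_rM')*N$, where $T_r$ is truncation to rank $r$.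
2. For $M,M'$ of rank $r$ with $M$ loopless: $M\preceq M'$ if and only if $M*N\le M'*N$ for all $N$ of rank $n+1-r$. It suffices to test $N_B=U_1(B)\oplus(\text{coloops on }E\setminus B)$ with $|B|=r$.
3. In Theorem 2, if $M,N$ are loopless, then $M'*N-M*N=\dim\ker\varphi_*$, where $\varphi_*:\tilde H_{r-2}(\mathcal G(M',N^*))\to\tilde H_{r-2}(\mathcal G(M,N^*))$ is induced by $X'\mapsto\mathrm{cl}_M(X')$.

For $N=U_{n,n-r+1}$ we have $K=U_{n,r-1}$. By Example B, Theorem 1 then says that $M*N$ is the absolute value of the Möbius invariant of the lattice of flats of $M$. Classically this is $\mathrm{nbc}(M)$, which agrees with the fact quoted above.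

## 3. Ranks one and two by hand

**Rank one.** If $r=1$ and $M$ is loopless, $\Sigma_M$ is the origin. A loopless $N$ of rank $n$ is free, so $\Sigma_N$ is everything and $M*N=1$. On the other side, $r_K(E)=0$, so $\mathcal G(M,K)=\emptyset$ and $\dim\tilde H_{-1}=1$.

**Rank two.** Let $r=2$. A loopless $N$ of rank $n-1$ has a dual $K$ of rank $1$ without coloops, so $K$ is as in Example A with $|S|\ge2$, and $S$ is the only circuit of $N$. Hence $-\Sigma_N$ consists of the $w$ whose maximum over $S$ is attained at least twice. The fan $\Sigma_M$ is the union of the rays spanned by $\bar e_F$, the class of the indicator vector of $F$, over the parallel classes $F$ of $M$.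

Take $v$ with distinct coordinates and put $u=-v$. We look for $t\ge0$ and $F$ such that the maximum over $s\in S$ of $u_s+t[s\in F]$ is attained twice. Let $s_0$ be the point of $S$ where $u$ is largest. At $t=0$ the maximum is unique. If $F\cap S=\emptyset$ nothing changes with $t$. If $s_0\in F$, then $s_0$ stays the unique maximum. If $F$ meets $S$ but $s_0\notin F$, then there is exactly one $t>0$ at which the largest element $a$ of $F\cap S$ catches up with $s_0$. The multiplicity there is $1$: modulo the lattice of the hyperplane $w_a=w_{s_0}$, the vector $\bar e_F$ becomes a generator of $\mathbb Z$. So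
$$M*N=\#\{\text{parallel classes of } M \text{ meeting } S\}-1,$$
which is $\dim\tilde H_0(\mathcal G(M,K))$. For $M=U_{3,2}$ and $S=E$ with $n=3$ this gives $2$, as in Example D.

Monotonicity is visible here. If $M\preceq M'$ are of rank $2$ and $M$ is loopless, then two elements parallel in $M'$ are parallel in $M$, so the classes of $M'$ refine those of $M$. The map $X'\mapsto\mathrm{cl}_M(X')$ sends the classes of $M'$ meeting $S$ onto the classes of $M$ meeting $S$, and it is surjective on $\tilde H_0$.

**Comparing the fans directly.** One might hope that $\Sigma_M\subseteq\Sigma_{M'}$, so that intersection points persist. This already fails in rank $2$. Let $n=4$, let $M$ have parallel classes $12,3,4$, and let $M'=U_{4,2}$. Then $\bar e_{12}\in\Sigma_M$, but on the circuit $\{1,2,3\}$ of $M'$ the values are $1,1,0$, so $\bar e_{12}\notin\Sigma_{M'}$. The fan of $M'$ has other rays, and points must be compared in a less literal way. The rank-2 case suggests comparing posets of flats by a closure map, which requires Theorem 1 first.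

## 4. Weights on the braid fan

The purpose of this section is to place $\Sigma_M$ and $-\Sigma_N$ on one smooth complete toric variety, where $M*N$ becomes an intersection number, and to obtain a usable formula for multiplying by a divisor.

**The braid fan.** For $F\subseteq E$ let $e_F\in\mathbb Z^E$ be the indicator vector and $\bar e_F$ its class in $\mathbb Z^E/\mathbb Z\mathbf 1$. A *chain of length $k$* is $\mathcal F=(F_1\subsetneq\dots\subsetneq F_k)$ with all $F_i$ proper and nonempty. The cones are $\sigma_{\mathcal F}=\mathrm{cone}(\bar e_{F_1},\dots,\bar e_{F_k})$. This fan is complete, since each $w$ lies in the relative interior of the cone of its chain of proper nonempty superlevel sets $\{e:w_e\ge c\}$. It is unimodular, because $e_{F_1},\dots,e_{F_k},\mathbf 1$ extends to a basis of $\mathbb Z^E$. Let $X_E$ be its smooth complete toric variety, of dimension $n-1$. Let $D_F$ be the divisor of the ray $\bar e_F$, and $V(\tau)$ the orbit closure of the cone $\tau$.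

**Classes as weights.** By Fulton–Sturmfels (*Intersection theory on toric varieties*, Topology 36 (1997), Thm 3.1 and the fan displacement rule), the map $\xi\mapsto(\tau\mapsto\deg(\xi\cap[V(\tau)]))$ identifies $A^k(X_E)$ with the balanced integer functions (Minkowski weights) on cones of codimension $k$. For weights $c,d$ of complementary codimensions,
$$\deg(c\cdot d)=\sum[\mathbb Z^E/\mathbb Z\mathbf 1:L_\sigma+L_\tau]\;c(\sigma)d(\tau),$$
summed over pairs with $\sigma\cap(\tau+v)\neq\emptyset$, for generic $v$; here $L_\sigma$ is the lattice spanned by $\sigma$. We identify classes with weights. A weight on chains of length $d$ lies in $A^{n-1-d}(X_E)$. A weight on the zero cone is a multiple of the point class, and its value is its degree.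

**Bergman fans as weights.** We claim that *$w\in\Sigma_M$ if and only if every superlevel set $\{w\ge c\}$ is a flat of $M$*. If a superlevel set is not a flat, some circuit $C$ has $C\setminus\{w\ge c\}=\{e\}$; then $w_e<c$ while the other elements of $C$ have values $\ge c$, so the minimum on $C$ is attained only at $e$. Conversely, suppose the minimum on $C$ is attained only at $e$. Let $c$ be the next smallest value on $C$ (if $C=\{e\}$, any $c>w_e$). Then $C\setminus\{w\ge c\}=\{e\}$, so $\{w\ge c\}$ is not a flat.

So for $M$ loopless, $\Sigma_M$ is the weight $[\Sigma_M]\in A^{n-r}(X_E)$ equal to $1$ on complete chains of proper nonempty flats (ranks $1,\dots,r-1$) and $0$ on all other chains of length $r-1$. Since $-\bar e_F=\bar e_{E\setminus F}$, the fan $-\Sigma_N$ is also a weight on the braid fan. It equals $1$ exactly on the chains of complements of complete chains of proper nonempty flats of $N$. The displacement rule now reads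
$$M*N=\deg\big([\Sigma_M]\cdot[-\Sigma_N]\big)\qquad(M,N\text{ loopless}).\tag{1}$$

**Divisors from set functions.** Let $\lambda:2^E\to\mathbb Z$ with $\lambda(\emptyset)=0$. Fix $i\in E$ and put
$$D(\lambda)=\sum_{\emptyset\ne F\ne E}\big(\lambda(F)-\lambda(E)[i\in F]\big)D_F\in A^1(X_E).\tag{2}$$
This does not depend on $i$: for $i'\in E$ the linear form $w\mapsto w_i-w_{i'}$ vanishes on $\mathbf 1$, so $\sum_F([i\in F]-[i'\in F])D_F$ is principal.

**Multiplication formula.** Let $c$ be a weight on chains of length $d$ and let $\mathcal G$ be a chain of length $d-1$. Suppose that in $\mathbb Z^E$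
$$\sum_Fc(\mathcal G\cup F)\,e_F=\sum_{G\in\mathcal G\cup\{E\}}\kappa_G\,e_G ,\tag{3}$$
where the left sum is over the $F\notin\mathcal G$ such that $\mathcal G\cup F$ is a chain. Then
$$(D(\lambda)c)(\mathcal G)=\sum_Fc(\mathcal G\cup F)\lambda(F)-\sum_{G\in\mathcal G\cup\{E\}}\kappa_G\lambda(G).\tag{4}$$

*Proof.* We move $D(\lambda)$ in its class so that it meets $V(\sigma_{\mathcal G})$ properly. By unimodularity there is an integral linear form $m$ on $\mathbb Z^E/\mathbb Z\mathbf 1$ with $m(\bar e_G)=\lambda(G)-\lambda(E)[i\in G]$ for all $G\in\mathcal G$. Subtracting the principal divisor $\sum_Fm(\bar e_F)D_F$ removes all $D_G$ with $G\in\mathcal G$. For $F\notin\mathcal G$, the product $D_F\cdot V(\sigma_{\mathcal G})$ is $V(\sigma_{\mathcal G\cup F})$ if $\mathcal G\cup F$ is a chain, and $0$ otherwise. Therefore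
$$(D(\lambda)c)(\mathcal G)=\sum_Fc(\mathcal G\cup F)\big(\lambda(F)-\lambda(E)[i\in F]-m(\bar e_F)\big).$$
Applying $m$ to (3), where $m(\mathbf 1)=0$, gives $\sum_Fc(\mathcal G\cup F)m(\bar e_F)=\sum_{G\in\mathcal G}\kappa_G(\lambda(G)-\lambda(E)[i\in G])$. The $i$-th coordinate of (3) is $\sum_Fc(\mathcal G\cup F)[i\in F]=\sum_{G\in\mathcal G}\kappa_G[i\in G]+\kappa_E$. Substitute both. The terms $\lambda(E)\sum_{G\in\mathcal G}\kappa_G[i\in G]$ cancel, and what is left is (4). $\square$

**Rank-2 intervals.** We shall often need (3) for chains of flats. Let $A\subset B$ be flats of a matroid with rank difference $2$. Each $e\in B\setminus A$ lies in exactly one flat strictly between them, namely $\mathrm{cl}(A\cup e)$. So if $F_1,\dots,F_p$ are the intermediate flats, the sets $F_t\setminus A$ partition $B\setminus A$. Here $p\ge2$, because $p=1$ would force $F_1=B$.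

## 5. $-\Sigma_N$ as a product of divisors

Let $N$ be loopless and $K=N^*$. Then $K$ has no coloops and $r_K(E)=r-1$. For $1\le j\le r-1$ put
$$\lambda_j(F)=[r_K(F)\ge j],\qquad D_j=D(\lambda_j).$$

In the case $r=2$ with $S$ the set of non-loops of $K$, the coefficient of $D_F$ in $D_1$ is $[F\cap S\neq\emptyset]-[i\in F]$, which is the value at $\bar e_F$ of the piecewise linear function $w\mapsto\max_{s\in S}w_s-w_i$. This function bends exactly where the maximum over $S$ is attained twice, that is, along $-\Sigma_N$. The next statement says that in general $-\Sigma_N$ is cut out by $r-1$ such steps, one for each level of the rank function of $K$.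

**Proposition 4.** $[-\Sigma_N]=D_1D_2\cdots D_{r-1}$.

*Proof.* **Setting up the induction.** We pass from the free matroid to $N$ through the duals of the truncations of $K$. For $0\le q\le r-1$ let $K_q=T_qK$, with rank function $\min(q,r_K)$. It has no coloops, since $r_K(E\setminus e)=r-1\ge q$. So $N_q:=K_q^*$ is loopless of rank $n-q$. Let $c_q$ be the weight of $-\Sigma_{N_q}$. The matroid $N_0$ is free, so $c_0$ is identically $1$ on maximal cones, which is the class $1$; and $N_{r-1}=N$. It suffices to show
$$D_q\,c_{q-1}=c_q\qquad(1\le q\le r-1).\tag{5}$$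

**Describing $c_q$ through $K_q$.** Let $\nu_q(G)=|G|-r_{K_q}(G)$ and $\nu_K(G)=|G|-r_K(G)$ be the nullities. Call $G$ *$q$-cyclic* if $r_{K_q}(G\setminus e)=r_{K_q}(G)$ for all $e\in G$, and *$K$-cyclic* if the same holds with $r_K$. The rank formula for duals gives $r_{N_q}(E\setminus G)=n-q-\nu_q(G)$. So $E\setminus G$ is a flat of $N_q$ if and only if $\nu_q(G\setminus e)<\nu_q(G)$ for all $e\in G$, and this means that $G$ is $q$-cyclic. Consequently $c_q(\mathcal G)=1$ if and only if $\mathcal G=(G_1\subsetneq\dots\subsetneq G_{n-q-1})$ consists of $q$-cyclic sets with $\nu_q(G_i)=i$. Put $G_0=\emptyset$ and $G_{n-q}=E$. Both are $q'$-cyclic for every $q'$ (for $E$, because $K_{q'}$ has no coloops), and $\nu_q(E)=n-q$.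

**Four facts.**

* (a) $q$-cyclic implies $(q-1)$-cyclic: take the minimum of both ranks with $q-1$.
* (b) If $r_K(G)\le q-1$, the rank functions of $K,K_{q-1},K_q$ agree on subsets of $G$, so the three notions of cyclicity and of nullity of $G$ agree.
* (c) Nullity is monotone. If $G$ is cyclic for a matroid and $I\subsetneq G$, then $I$ has strictly smaller nullity: choose $e\in G\setminus I$; then $\nu(I)\le\nu(G\setminus e)=\nu(G)-1$.
* (d) $\nu_{q-1}(G)=\nu_q(G)+[r_K(G)\ge q]$.

Now fix a chain $\mathcal G=(G_1\subsetneq\dots\subsetneq G_{n-q-1})$.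

**Step 1: compute $(D_qc_{q-1})(\mathcal G)$.** If every $c_{q-1}(\mathcal G\cup F)$ is $0$, then (4) gives $0$. Otherwise choose $F$ with $c_{q-1}(\mathcal G\cup F)=1$. The sets of $\mathcal G\cup F$ together with $\emptyset,E$ are $(q-1)$-cyclic, with $\nu_{q-1}$ equal to $0,1,\dots,n-q+1$. Hence all $G_i$ are $(q-1)$-cyclic, and along $G_0\subset\dots\subset G_{n-q}$ the number $\nu_{q-1}$ increases by $1$ at each step except for one increase by $2$, say from $A=G_a$ to $B=G_{a+1}$. Every other admissible set must also have the missing nullity, so by (c) it lies strictly between $A$ and $B$. Conversely, a $(q-1)$-cyclic set strictly between $A$ and $B$ has nullity $\nu_{q-1}(A)+1$ by (c), and so is admissible. So the admissible sets are the $(q-1)$-cyclic sets $F_1,\dots,F_p$ with $A\subsetneq F_t\subsetneq B$.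

Their complements are the intermediate flats of a rank-2 interval of flats of $N_{q-1}$. By Section 4, $p\ge2$, the $F_t$ are pairwise incomparable, and the sets $B\setminus F_t$ partition $B\setminus A$. So $\sum_te_{F_t}=p\,e_B-(e_B-e_A)=(p-1)e_B+e_A$, and (4) gives
$$(D_qc_{q-1})(\mathcal G)=\sum_t\lambda_q(F_t)-(p-1)\lambda_q(B)-\lambda_q(A).\tag{6}$$
If $A=\emptyset$, then $e_A=0$ and $\lambda_q(A)=0$, so (6) still holds. Since $\lambda_q$ is monotone, (6) equals $p-(p-1)-1=0$ if $\lambda_q(A)=1$, and $0$ if $\lambda_q(B)=0$.

Now let $\lambda_q(A)=0$ and $\lambda_q(B)=1$. *Claim: at most one $F_t$ has $\lambda_q(F_t)=0$.* Suppose $t\ne t'$ and $r_K(F_t),r_K(F_{t'})\le q-1$. Let $I=F_t\cap F_{t'}\subsetneq F_t$. Since $B\setminus F_t$ and $B\setminus F_{t'}$ are disjoint, $F_t\cup F_{t'}=B$. By (b), $\nu_K(F_t)=\nu_K(F_{t'})=\nu_K(A)+1$. Also $r_{K_{q-1}}(B)=q-1$, so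
$$|B|-q=\nu_{q-1}(B)-1=\nu_{q-1}(A)+1=\nu_K(A)+1.$$
Submodularity gives $r_K(F_t)+r_K(F_{t'})\ge r_K(B)+r_K(I)\ge q+r_K(I)$. With $|F_t|+|F_{t'}|=|B|+|I|$ we get
$$2\nu_K(A)+2=\nu_K(F_t)+\nu_K(F_{t'})\le|B|-q+\nu_K(I)=\nu_K(A)+1+\nu_K(I).$$
Hence $\nu_K(I)\ge\nu_K(A)+1=\nu_K(F_t)$. But $F_t$ is $K$-cyclic by (b) and $I\subsetneq F_t$, which contradicts (c). This proves the claim.

By the claim, (6) is $1$ or $0$ in this last case. Altogether, the value is $1$ if sets $F_t$ as above exist, $\lambda_q(A)=0$, $\lambda_q(B)=1$ and all $\lambda_q(F_t)=1$; it is $0$ in every other case. So it remains to match the value $1$ with the condition $c_q(\mathcal G)=1$.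

**Step 2: value $1$ implies $c_q(\mathcal G)=1$.** For $i\le a$ we have $r_K(G_i)\le r_K(A)\le q-1$, so by (b) $G_i$ is $q$-cyclic with $\nu_q(G_i)=\nu_{q-1}(G_i)=i$. For $i\ge a+1$ we have $r_K(G_i)\ge r_K(B)\ge q$ and $\nu_{q-1}(G_i)=i+1$, so $\nu_q(G_i)=i$ by (d). It remains to see that $G_i$ is $q$-cyclic for $i\ge a+1$, that is, $r_K(G_i\setminus e)\ge q$ for every $e\in G_i$.

* If $e\notin B$, then $G_i\setminus e\supseteq B$.
* If $e\in B\setminus A$, then $e\in B\setminus F_t$ for some $t$, and $r_K(G_i\setminus e)\ge r_K(F_t)\ge q$.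
* If $e\in A$, then $e\in\mathrm{cl}_K(A\setminus e)$, because $A$ is $K$-cyclic by (b). So $r_K(G_i\setminus e)\ge r_K(B\setminus e)=r_K(B)\ge q$.

**Step 3: $c_q(\mathcal G)=1$ implies value $1$.** All $G_i$ are $(q-1)$-cyclic by (a). The function $[r_K(\cdot)\ge q]$ is monotone, $0$ at $\emptyset$ and $1$ at $E$ (as $r-1\ge q$), so it switches at a unique step $A=G_a\subset B=G_{a+1}$. By (d), $\nu_{q-1}$ has its unique double jump there. So sets $F_t$ as in Step 1 exist, with $\lambda_q(A)=0$ and $\lambda_q(B)=1$. If some $r_K(F_t)\le q-1$, then by (b)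
$$\nu_q(F_t)=\nu_{q-1}(F_t)=\nu_{q-1}(A)+1=a+1=\nu_q(B),$$
although $F_t\subsetneq B$ and $B$ is $q$-cyclic. (If $B=E$, this uses $\nu_q(E)=n-q$ and that $E$ is $q$-cyclic.) This contradicts (c). So all $\lambda_q(F_t)=1$, and the value is $1$. This proves (5). $\square$

## 6. From intersection numbers to a Möbius function

We now intersect $\Sigma_M$ with these divisors. To run a recursion we drop the relation between $K$ and $N$. Let $M$ be loopless of rank $r\ge1$ on a nonempty set $E$, let $K$ be any matroid on $E$ with $r_K(E)\ge r-1$, let $D_j=D(\lambda_j)$ with $\lambda_j(F)=[r_K(F)\ge j]$, and put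
$$g(M,K)=\deg\big([\Sigma_M]\,D_1\cdots D_{r-1}\big).$$
By (1) and Proposition 4, $M*N=g(M,N^*)$ for $M,N$ loopless. If $r=1$, then $[\Sigma_M]$ is the point class and $g(M,K)=1$.

The last divisor $D_{r-1}$ is the one to unfold. One part of it truncates $M$, and the other restricts everything to hyperplanes.

**Lemma 5.** For $r\ge2$,
$$g(M,K)=\sum_Hg(M|H,K|H)-g(TM,K),$$
where $H$ runs over the hyperplanes of $M$ with $r_K(H)\ge r-1$, and $TM=T_{r-1}M$.

For $r=2$ and $K$ as in Example A, the right side is the number of parallel classes meeting $S$, minus $1$, as it should be.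

*Proof.* **Step 1: split $D_{r-1}$.** Since $\lambda_{r-1}(E)=1$,
$$D_{r-1}=\sum_{F:\,r_K(F)\ge r-1}D_F-\alpha,\qquad \alpha=\sum_{F\ni i}D_F=-D(\lambda^E),\quad \lambda^E(F)=[F=E],$$
with $F$ proper and nonempty in both sums. Put $\eta=D_1\cdots D_{r-2}$.

**Step 2: $\alpha$ truncates, that is, $\alpha[\Sigma_M]=[\Sigma_{TM}]$.** Let $\mathcal G$ be a chain of length $r-2$. If it does not extend to a complete chain of proper nonempty flats of $M$, both sides vanish at $\mathcal G$; for the right side, recall that the flats of $TM$ are $E$ and the flats of $M$ of rank at most $r-2$, and a chain of flats of $M$ of ranks $1,\dots,r-2$ extends by a hyperplane. If it does extend, it has one gap $A\subset B$ of rank difference $2$ (possibly $A=\emptyset$ or $B=E$). The intermediate flats $F_1,\dots,F_p$ are exactly the sets that complete $\mathcal G$, and the sets $F_t\setminus A$ partition $B\setminus A$, so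
$$\sum_te_{F_t}=e_B+(p-1)e_A.$$
By (4) for $\lambda^E$, the value of $\alpha[\Sigma_M]=-D(\lambda^E)[\Sigma_M]$ at $\mathcal G$ is $\kappa_E=[B=E]$. This is $1$ exactly when $\mathcal G$ has ranks $1,\dots,r-2$, that is, exactly on the complete chains of proper nonempty flats of $TM$. So the part $-\alpha$ contributes $-\deg([\Sigma_{TM}]\eta)=-g(TM,K)$.

**Step 3: restrict to $D_F$, where $r_K(F)\ge r-1$.** The star of the ray $\bar e_F$ lives in
$$\mathbb Z^E/\langle\mathbf 1,e_F\rangle=\mathbb Z^F/\mathbb Z\mathbf 1\times\mathbb Z^{E\setminus F}/\mathbb Z\mathbf 1,$$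
with $\bar e_G\mapsto(\bar e_G,0)$ for $G\subsetneq F$ and $\bar e_G\mapsto(0,\bar e_{G\setminus F})$ for $G\supsetneq F$. Chains through $F$ correspond to pairs of chains, so the star is the product of the two braid fans. This gives $\iota:X_F\times X_{E\setminus F}\cong D_F\hookrightarrow X_E$, and $\deg(D_F\,\xi)=\deg\iota^*\xi$. By the projection formula, the weight of $\iota^*[\Sigma_M]$ at a cone of the star is the weight of $\Sigma_M$ at the corresponding chain through $F$. It vanishes if $F$ is not a flat. If $F$ is a flat, a chain through $F$ is a complete chain of flats of $M$ exactly when its part below $F$ is a complete chain of proper nonempty flats of $M|F$ and its part above $F$ gives one of $M/F$. Hence $\iota^*[\Sigma_M]=[\Sigma_{M|F}]\times[\Sigma_{M/F}]$, since the weight of an exterior product at a product cone is the product of the weights, and is $0$ when the dimensions do not match.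

**Step 4: restrict $D_j$ for $j\le r-2$.** Take $i\in F$ in $D_j=\sum_G(\lambda_j(G)-[i\in G])D_G$; here $\lambda_j(E)=1$. For $G\supseteq F$, including $G=F$, we have $\lambda_j(G)=1=[i\in G]$, so the coefficient is $0$. For $G$ incomparable to $F$, $D_G\cap D_F=\emptyset$. For $G\subsetneq F$, $D_G$ restricts to the pullback of the corresponding divisor on $X_F$. Since $\lambda_j(F)=1$, this yields $\iota^*D_j=\mathrm{pr}_1^*D_j^{K|F}$, where $D_j^{K|F}$ is the divisor built on $X_F$ from $K|F$. So for a flat $F$
$$\deg(D_F[\Sigma_M]\eta)=\deg\big(([\Sigma_{M|F}]\zeta)\times[\Sigma_{M/F}]\big),\qquad\zeta=\prod_{j\le r-2}D_j^{K|F}.$$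

**Step 5: only hyperplanes survive.** The class $[\Sigma_{M|F}]\zeta$ lies in $A^{|F|-r_M(F)+r-2}(X_F)$ and $\dim X_F=|F|-1$, so it vanishes unless $r_M(F)\ge r-1$. As $F\ne E$ is a flat, $F$ is a hyperplane. Then $M/F$ has rank $1$, $[\Sigma_{M/F}]$ is the point class, and the term is $g(M|F,K|F)$. $\square$

**Proposition 6.** Let $P=\{X\ne E\text{ a flat of }M:\ r_K(X)\ge r_M(X)\}$ and $\hat P=P\cup\{E\}$. Then $g(M,K)=(-1)^r\mu_{\hat P}(\emptyset,E)$.

*Proof.* We solve the recursion of Lemma 5 and recognize the recursion for $\mu$. Put $a(\emptyset)=1$ and $a(X)=g(M|X,K|X)$ for $\emptyset\ne X\in\hat P$. Let $b_i=g(T_iM,K)$ for $1\le i\le r$; so $b_1=1=a(\emptyset)$ and $b_r=a(E)$. For $1\le i\le r-1$ apply Lemma 5 to $T_{i+1}M$. Its hyperplanes are the rank-$i$ flats $X$ of $M$, $(T_{i+1}M)|X=M|X$, and its truncation is $T_iM$. So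
$$b_{i+1}=\sum_{r_M(X)=i,\ r_K(X)\ge i}a(X)-b_i .$$
The sum is over the elements of $P$ of rank $i$. Unwinding down to $b_1=a(\emptyset)$,
$$a(E)=b_r=\sum_{Y\in P}(-1)^{r-1-r_M(Y)}a(Y).$$
The same applies to $M|X$ and $K|X$ for $\emptyset\ne X\in P$: the rank condition holds since $r_K(X)\ge r_M(X)$, and the flats of $M|X$ other than $X$ passing the test are the $Y\in P$ with $Y\subsetneq X$. Hence $\tilde a(X)=(-1)^{r_M(X)}a(X)$ satisfies $\tilde a(\emptyset)=1$ and
$$\tilde a(X)=-\sum_{Y\in P,\ Y\subsetneq X}\tilde a(Y)\qquad(\emptyset\ne X\in\hat P).$$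
This is the recursion that defines $\mu_{\hat P}(\emptyset,\cdot)$. So $(-1)^rg(M,K)=\tilde a(E)=\mu_{\hat P}(\emptyset,E)$. $\square$

If $r_K(E)=r-1$, then $E\notin\mathcal G(M,K)$, so the proper part of $\hat P$ is $\mathcal G(M,K)$. Philip Hall's theorem, $\mu_{\hat P}(\emptyset,E)=\tilde\chi(\text{proper part})$, gives
$$g(M,K)=(-1)^r\tilde\chi(\mathcal G(M,K)).\tag{7}$$

An Euler characteristic is still not visibly monotone. We need the homology in one degree only, and then a map that is onto in that degree.

## 7. Surjections on homology, and where the closure map resists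

**Comparable maps.** If $f,g:A\to B$ are order-preserving maps of finite posets with $f\le g$ pointwise, then $f_*=g_*$ on reduced homology. Indeed $f$ and $g$ together define an order-preserving map $A\times\{0<1\}\to B$, and $|A\times\{0<1\}|\cong|A|\times[0,1]$, so $f\simeq g$; if $A=\emptyset$ there is nothing to show.

The next lemma derives surjectivity from connectivity of fibers and of upper intervals. Write $f/b=\{a\in A: f(a)\le b\}$.

**Lemma 7.** Let $f:A\to B$ be an order-preserving map of finite posets, $t\in\mathbb Z$, and $d:B\to\mathbb Z$ such that for all $b\in B$: $\tilde H_m(f/b)=0$ for $m\le d(b)-1$, and $\tilde H_m(B_{>b})=0$ for $m\le t-d(b)-2$. Then $f_*:\tilde H_m(A)\to\tilde H_m(B)$ is surjective for $m\le t$.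

*Proof.* **Step 1: replace $f$ by an inclusion.** Let $C=A\sqcup B$ with the given orders and $a<b$ iff $f(a)\le b$. This is a poset. Let $\rho:C\to B$ be $f$ on $A$ and the identity on $B$; it is order-preserving. With $j:B\subset C$ we have $\rho j=\mathrm{id}$ and $j\rho(x)\ge x$ for all $x$, so $\rho$ is a homotopy equivalence. Since $\rho|_A=f$, it suffices that $\tilde H_m(A)\to\tilde H_m(C)$ is onto for $m\le t$.

**Step 2: add the elements of $B$ one at a time**, each $b$ after all elements of $B_{>b}$. When $b$ is added, the elements present and comparable to $b$ are those of $f/b$ below it and those of $B_{>b}$ above it. So the link of $b$ is the join $(f/b)*B_{>b}$. The new simplices are $b$ joined with simplices of the link (including the empty one), so the relative homology of the step in degree $m$ is $\tilde H_{m-1}(\text{link})$. By the join formula,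
$$\tilde H_{m-1}\big((f/b)*B_{>b}\big)=\bigoplus_{p+q=m-2}\tilde H_p(f/b)\otimes\tilde H_q(B_{>b}).$$
A nonzero summand needs $p\ge d(b)$ and $q\ge t-d(b)-1$, hence $m-2\ge t-1$, i.e. $m\ge t+1$. So each step has vanishing relative homology in degrees $\le t$. By the exact sequences of triples $H_m(C,A)=0$ for $m\le t$, and $\tilde H_m(A)\to\tilde H_m(C)$ is onto for $m\le t$. $\square$

**Trying Lemma 7 on the closure map.** Let $M\preceq M'$ be loopless of rank $r$. There is a natural map
$$\varphi:\mathcal G(M',K)\to\mathcal G(M,K),\qquad\varphi(X')=\mathrm{cl}_M(X').\tag{8}$$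
To see that it is well defined, note that $r_M(S)\le r_{M'}(S)$ for all $S$, because an $M$-independent subset of $S$ is $M'$-independent. So
$$r_M(\mathrm{cl}_MX')=r_M(X')\le r_{M'}(X')\le r_K(X')\le r_K(\mathrm{cl}_MX').$$
It preserves order. The sensible plan is to apply Lemma 7 to $\varphi$ with $t=r-2$. It breaks at the fibers. In Example C, where $r=3$ and $t=1$, take $X=123\in\mathcal G(M,K)$. Then $\mathcal G(M,K)_{>X}=\emptyset$ has $\tilde H_{-1}\ne0$. The upper condition requires $-1>t-d(X)-2=-1-d(X)$, so $d(X)\ge1$. The lower condition then asks for $\tilde H_0(\varphi/X)=0$. But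
$$\varphi/X=\{1,\ 2,\ 3,\ 23\},$$
since the other elements $4,124,34$ of $\mathcal G(M',K)$ have $M$-closure containing $4$. In this poset $1$ is comparable to nothing else, so $\tilde H_0(\varphi/X)\neq0$. No choice of $d$ works. (Here $\varphi_*$ is nevertheless an isomorphism on $\tilde H_1$: $\varphi$ carries the hexagon $124-2-23-3-34-4-124$ to $124-12-123-3-34-4-124$.)

The fibers of $\varphi$ mix flats of $M'$ with a flat of $M$, and these need not fit together. What gets past this point is to stop asking for good fibers of $\varphi$. Both $\mathcal G(M,K)$ and $\mathcal G(M',K)$ receive maps from a poset that depends only on $K$, and for that source the fiber over $X$ sees $K|X$ alone.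

## 8. Independent sets of $K$ as a common source

For a matroid $K$ let $I(K)$ be the poset of nonempty independent sets. It is the face poset of the independence complex, so its order complex is the barycentric subdivision of that complex.

**Lemma 8.** $\tilde H_m(I(K))=0$ for $m\le r(K)-2$.

*Proof.* Induction on the size of the ground set. If $r(K)=0$ (in particular if the ground set is empty), the claim concerns degrees $\le-2$ and is trivial. A loop may be deleted without changing $I(K)$. If $K$ has a coloop, the independence complex is a cone with that coloop as apex. Otherwise choose $e$, neither a loop nor a coloop. The independence complex of $K$ arises from that of $K\setminus e$ by adding the vertex $e$ with link the independence complex of $K/e$, so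
$$\tilde H_m(I(K\setminus e))\to\tilde H_m(I(K))\to\tilde H_{m-1}(I(K/e))$$
is exact. For $m\le r(K)-2$ both outer terms vanish by induction, since $r(K\setminus e)=r(K)$ and $r(K/e)=r(K)-1$. $\square$

For $M$ loopless define
$$f_M:I(K)\to\mathcal G(M,K),\qquad f_M(I)=\mathrm{cl}_M(I).\tag{9}$$
It is order-preserving, $\mathrm{cl}_M(I)\neq\emptyset$, and it lands in $\mathcal G(M,K)$ because
$$r_M(\mathrm{cl}_MI)=r_M(I)\le|I|=r_K(I)\le r_K(\mathrm{cl}_MI).$$

**Proposition 9.** Let $M$ be loopless on $E\ne\emptyset$, $K$ any matroid on $E$, $k=r_K(E)$, $r=r_M(E)$. Then $\tilde H_m(\mathcal G(M,K))=0$ for $m\le k-2$. If moreover $k<r$, then $\dim\mathcal G(M,K)\le k-1$ and $(f_M)_*:\tilde H_m(I(K))\to\tilde H_m(\mathcal G(M,K))$ is surjective for all $m\le k-1$.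

*Proof.* Induction on $r\ge1$. If $k\ge r$, then $E$ is the top element of $\mathcal G(M,K)$, which is therefore contractible. Let $k<r$ and write $\mathcal G=\mathcal G(M,K)$. For $X\in\mathcal G$ we have $1\le r_M(X)\le r_K(X)\le k$, and flats in a chain have distinct ranks, so $\dim\mathcal G\le k-1$. We apply Lemma 7 to $f_M$ with
$$t=k-1,\qquad d(X)=r_M(X)-1.$$
Let $X\in\mathcal G$ and $i=r_M(X)$.

**Step 1: fibers.** As $X$ is a flat of $M$, $\mathrm{cl}_M(I)\subseteq X$ iff $I\subseteq X$. So $f_M/X=I(K|X)$. By Lemma 8 its homology vanishes in degrees $m\le r_K(X)-2$. Since $r_K(X)\ge i$, this covers $m\le i-2=d(X)-1$.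

**Step 2: upper intervals are posets of the same kind.** Let $W=E\setminus X$, $s=r_K(X)-i\ge0$ and $L=K/X$. The number $s$ is a surplus that flats above $X$ may use up. Accordingly let $K_X$ be the matroid on $W$ with rank function
$$Z\mapsto\min(|Z|,\ r_L(Z)+s).$$
We check that this is a matroid. Let $\nu=|W|-r(L)=r(L^*)$ be the nullity of $L$. If $s\ge\nu$, then $|Z|-r_L(Z)\le\nu\le s$ for all $Z$, and the function is $|Z|$: the free matroid. If $s<\nu$, it is the dual of $T_{\nu-s}(L^*)$. Indeed that dual has rank function
$$|Z|+\min\big(\nu-s,\ r_{L^*}(W\setminus Z)\big)-(\nu-s),\qquad r_{L^*}(W\setminus Z)=\nu-|Z|+r_L(Z),$$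
which is $\min(|Z|,\ r_L(Z)+s)$.

The flats $Y\supsetneq X$ of $M$ are the sets $X\cup Z$ with $Z$ a nonempty flat of $M/X$. Since $r_K(Y)=r_K(X)+r_L(Z)$ and $r_M(Y)=i+r_{M/X}(Z)$,
$$r_K(Y)\ge r_M(Y)\iff r_L(Z)+s\ge r_{M/X}(Z)\iff r_{K_X}(Z)\ge r_{M/X}(Z),$$
the last step because $|Z|\ge r_{M/X}(Z)$ always. So $\mathcal G_{>X}\cong\mathcal G(M/X,K_X)$.

**Step 3: apply induction.** Since $1\le i\le k<r$, the matroid $M/X$ is loopless on the nonempty set $W$, of rank $r-i$ with $1\le r-i<r$. The rank of $K_X$ is
$$\min\big(|W|,\ k-r_K(X)+s\big)=\min(|W|,k-i)=k-i,$$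
because $k-i<r-i\le|W|$. By induction $\tilde H_m(\mathcal G_{>X})=0$ for $m\le k-i-2=t-d(X)-2$.

**Step 4: conclude.** Both hypotheses of Lemma 7 hold, so $(f_M)_*$ is surjective in degrees $m\le k-1$. Since $\tilde H_m(I(K))=0$ for $m\le k-2$ by Lemma 8, also $\tilde H_m(\mathcal G)=0$ for $m\le k-2$. $\square$

**Proof of Theorem 1.** By Propositions 4 and 6 and (7), $M*N=g(M,K)=(-1)^r\mu_{\hat P}(\emptyset,E)=(-1)^r\tilde\chi(\mathcal G(M,K))$. Apply Proposition 9 with $k=r-1<r$. The dimension of $\mathcal G(M,K)$ is at most $r-2$ and its homology vanishes in degrees $\le r-3$. So the homology lies only in degree $r-2$, and $(-1)^r\tilde\chi(\mathcal G(M,K))=\dim\tilde H_{r-2}(\mathcal G(M,K))$. $\square$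

## 9. Monotonicity of the flip product

**Proof of Theorem 2.** **Step 1: remove loops.** If $M$ or $N$ has a loop, then $M*N=0\le M'*N$. Otherwise $M'$ is loopless too, since each $\{e\}$ is independent in $M$, hence in $M'$. Let $K=N^*$, so $r_K(E)=r-1$.

**Step 2: compare the three maps.** We have $f_M$ and $f_{M'}$ from (9), both with source $I(K)$, and $\varphi:\mathcal G(M',K)\to\mathcal G(M,K)$ from (8). For $I\in I(K)$,
$$f_M(I)=\mathrm{cl}_M(I)\subseteq\mathrm{cl}_M(\mathrm{cl}_{M'}(I))=\varphi(f_{M'}(I)).$$
So $f_M\le\varphi\circ f_{M'}$ pointwise, and by the remark on comparable maps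
$$(f_M)_*=\varphi_*\circ(f_{M'})_*\quad\text{on homology}.$$

**Step 3: surjectivity of the composite.** By Proposition 9 with $k=r-1$, the map $(f_M)_*$ is surjective in degree $r-2$. Therefore its last factor
$$\varphi_*:\tilde H_{r-2}(\mathcal G(M',K))\to\tilde H_{r-2}(\mathcal G(M,K))$$
is surjective. By Theorem 1 the two spaces have dimensions $M'*N$ and $M*N$. Hence $M*N\le M'*N$. $\square$

Surjectivity of $\varphi_*$ has thus been obtained without any knowledge of the fibers of $\varphi$, which in Example C were disconnected.

## 10. Both factors, a converse, and the size of the gap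

**Proof of Theorem 3, part 1.** The flip product is symmetric: $w\mapsto v-w$ is a bijection from $\Sigma_M\cap(-\Sigma_N+v)$ to $\Sigma_N\cap(-\Sigma_M+v)$ and preserves lattice indices. So Theorem 2 applies in either factor, and $M*N\le M'*N\le M'*N'$. If $M\preceq M'$ and $r(M')\ge r$, then every basis of $M$ is an $M'$-independent $r$-set, i.e. a basis of $T_rM'$. So $M\preceq T_rM'$, both have rank $r$, and Theorem 2 applies. $\square$

**Proof of Theorem 3, part 2.** "Only if" is Theorem 2. For "if" we show that the numbers $Q*N_B$ detect the bases of $Q$.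

**Step 1: the fan of $N_B$.** Let $|B|=r$. Then $N_B$ is loopless of rank $n-r+1$ and its circuits are the pairs in $B$. So $\Sigma_{N_B}=L_B:=\{u:u|_B\text{ constant}\}/\mathbb R\mathbf 1=-\Sigma_{N_B}$.

**Step 2: claim.** *For any loopless $Q$ of rank $r$, $Q*N_B=1$ if $B$ is a basis of $Q$, and $Q*N_B=0$ otherwise.* The points to count are the $w\in\Sigma_Q$ with $w|_B\equiv v|_B$ modulo constants, for generic $v$. Choose the representative with $w|_B=v|_B$; the $v_b$ are distinct.

If $B$ is not a basis, it contains a circuit, on which the distinct values $v_b$ cannot attain their minimum twice. So there are no points.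

Let $B=\{b_1,\dots,b_r\}$ be a basis with $v_{b_1}>\dots>v_{b_r}$. For $e\notin B$ let $C(e,B)$ be the fundamental circuit. The values on $B$ are distinct and the minimum on $C(e,B)$ must be attained twice, so
$$w_e=\min_{f\in C(e,B)\setminus e}v_f :$$
a larger or smaller $w_e$ would make the minimum unique. Thus $w$ is determined. Conversely, this $w$ has values only among the $v_b$, and
$$\{w\ge v_{b_i}\}=\{b_1,\dots,b_i\}\cup\{e\notin B: C(e,B)\setminus e\subseteq\{b_1,\dots,b_i\}\}=\mathrm{cl}_Q(b_1,\dots,b_i)=:F_i .$$
So its nonempty superlevel sets are the flats $F_1\subsetneq\dots\subsetneq F_r=E$. By Section 4, $w\in\Sigma_Q$, and it lies in the relative interior of $\sigma_{(F_1,\dots,F_{r-1})}$. For the multiplicity, the quotient of $\mathbb Z^E/\mathbb Z\mathbf 1$ by the lattice of $L_B$ is $\mathbb Z^B/\mathbb Z\mathbf 1$. There the vectors $\bar e_{F_i}$, $i<r$, become the classes of the indicators of $F_i\cap B=\{b_1,\dots,b_i\}$, which form a basis. So there is exactly one point, with multiplicity $1$.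

**Step 3: conclude.** Let $M$ be loopless with $M*N_B\le M'*N_B$ for all $r$-sets $B$. For each basis $B$ of $M$ we get $M'*N_B\ge1$. So $M'$ is loopless, by the definition of the flip product, and $B$ is a basis of $M'$ by the claim. Hence $M\preceq M'$. $\square$

Looplessness of $M$ is needed in this converse: if $M$ has a loop, then $M*N=0$ for all $N$, and the inequalities carry no information.

**Proof of Theorem 3, part 3.** Let $M,N$ be loopless. By Section 9, $\varphi_*$ is a surjection from a space of dimension $M'*N$ onto a space of dimension $M*N$, by Theorem 1. So $\dim\ker\varphi_*=M'*N-M*N$. $\square$
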